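\title{The flip product of matroids is monotone in the weak order}

\begin{abstract}
For matroids $M$ and $N$ on a finite set $E$ with $r(M)+r(N)=|E|+1$, the flip product $M*N$ is the multiplicity of the stable intersection of the Bergman fan of $M$ with the negative of the Bergman fan of $N$. We prove that $M*N\le M'*N$ whenever $M'$ has the same rank as $M$ and every basis of $M$ is a basis of $M'$. This answers a question of Clarke, Dewar, Gallet, Grasegger, Green Tripp and Smith. The proof identifies $M*N$ with the dimension of the top homology of a poset of flats of $M$, namely those whose rank in the dual of $N$ is at least their rank in $M$, and shows that a rank-preserving weak map induces a surjection on this homology. For loopless $M$ the inequalities $M*N\le M'*N$, taken over all $N$, characterize the weak order.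
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The flip product}
Let $E$ be a finite set with $n$ elements, let $\mathbf 1\in\mathbb R^E$ be the all-ones vector, and let $\Lambda=\mathbb Z^E/\mathbb Z\mathbf 1$, a lattice in $\mathbb R^E/\mathbb R\mathbf 1$. The \emph{Bergman fan} $\Sigma_M$ of a matroid $M$ on $E$ is the set of classes of vectors $w\in\mathbb R^E$ such that, for every circuit $C$ of $M$, the minimum $\min_{e\in C}w_e$ is attained at least twice. If $M$ has a loop, $\Sigma_M$ is empty. If $M$ is loopless, $\Sigma_M$ is a fan of dimension $r(M)-1$, balanced when every top-dimensional cone has multiplicity $1$; Section~\ref{sec:fans} describes its cones.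

Let $M$ and $N$ be matroids on $E$ with $r(M)+r(N)=n+1$, and write $r=r(M)$, so that $1\le r\le n$. If $M$ or $N$ has a loop, put $M*N=0$. Otherwise $\Sigma_M$ and $-\Sigma_N$ have complementary dimensions $r-1$ and $n-r$ in a space of dimension $n-1$. For generic $v$ the set $\Sigma_M\cap(-\Sigma_N+v)$ is finite, and each of its points lies in the relative interiors of a top-dimensional cone $\sigma$ of $\Sigma_M$ and of a translate $\tau+v$ of a top-dimensional cone $\tau$ of $-\Sigma_N$. The point is counted with multiplicity $[\Lambda:L_\sigma+L_\tau]$, where $L_\sigma$ is the group of lattice points in the linear span of $\sigma$. The total count does not depend on $v$; it is the multiplicity of the origin in the stable intersection $\Sigma_M\cap_{st}(-\Sigma_N)$, and $0$ if that intersection is empty. This count is the \emph{flip product} $M*N$. It is symmetric,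
\begin{equation}\label{eq:sym}
M*N=N*M,
\end{equation}
because $w\mapsto v-w$ maps $\Sigma_M\cap(-\Sigma_N+v)$ bijectively onto $\Sigma_N\cap(-\Sigma_M+v)$ and $L_{-\sigma}=L_\sigma$.

The flip product counts solutions of equations. We recall this as motivation; the proofs do not use it. A linear subspace $U\subseteq\mathbb C^E$ has a matroid $M(U)$, in which $S\subseteq E$ is independent if the coordinates indexed by $S$ are independent on $U$. Let $U,V\subseteq\mathbb C^E$ satisfy $r(M(U))+r(M(V))=n+1$, and consider the Hadamard map $U\times V\to\mathbb C^E$, $(u,v)\mapsto(u_ev_e)_{e\in E}$. Then $M(U)*M(V)$ is the number of points in the fiber over a generic $\lambda\in\mathbb C^E$, modulo the action $(u,v)\mapsto(tu,t^{-1}v)$ of $t\in\mathbb C\setminus\{0\}$.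

\subsection*{The weak order}
Write $M\preceq M'$ if every independent set of $M$ is independent in $M'$. When $r(M)=r(M')$ this says that every basis of $M$ is a basis of $M'$. The matroid $M$ then has all the dependencies of $M'$ and possibly more, and one expects extra dependencies among the coordinates on $U$ to destroy solutions of $u_ev_e=\lambda_e$ rather than create them. The following question is posed in \cite{CDGGGS}.

\medskip
\noindent\textbf{Question.} \emph{Let $M,M',N$ be matroids on $E$ with $r(M)+r(N)=n+1$, $M\preceq M'$ and $r(M)=r(M')$. Is $M*N\le M'*N$?}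
\medskip

Two extreme cases follow from known facts. Let $U_k(S)$ denote the uniform matroid of rank $k$ on a set $S$. Fix a total order on $E$. A \emph{broken circuit} of $M$ is a circuit with its smallest element removed, an \emph{nbc-basis} is a basis containing no broken circuit, and the number $\mathrm{nbc}(M)$ of nbc-bases does not depend on the order. It is known that
\begin{itemize}
\item[(i)] $M*U_{n-r+1}(E)=\mathrm{nbc}(M)$ for every matroid $M$ of rank $r\ge1$ on $E$;
\item[(ii)] $M*N\le\min\{\mathrm{nbc}(M),\mathrm{nbc}(N)\}$ whenever $r(M)+r(N)=n+1$.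
\end{itemize}
If $N$ is uniform, (i) turns the Question into $\mathrm{nbc}(M)\le\mathrm{nbc}(M')$, and this holds because an nbc-basis $B$ of $M$ is an nbc-basis of $M'$. Indeed, if $B$ contained $C'\setminus m$ for a circuit $C'$ of $M'$ with smallest element $m$, then $C'$ would be dependent and $C'\setminus m$ independent in $M$, so $C'$ would contain a circuit of $M$ through $m$, whose broken circuit lies in $B$. If instead $M'$ is uniform, then (ii), (i) and \eqref{eq:sym} give $M*N\le\mathrm{nbc}(N)=U_r(E)*N$. We use (i) and (ii) only for orientation.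

The general case does not follow from a comparison of fans, since the weak order does not nest them. For $E=\{1,2,3\}$, $M'=U_2(E)$ and $M$ the rank-two matroid whose only circuit is $\{1,2\}$, the vector $(1,1,0)$ lies in $\Sigma_M$ but not in $\Sigma_{M'}$, and $(1,0,0)$ lies in $\Sigma_{M'}$ but not in $\Sigma_M$.

\subsection*{Results}
\begin{theorem}\label{thm:main}
The answer to the Question is yes: $M*N\le M'*N$ for all such $M,M',N$.
\end{theorem}

The inequality comes from a formula for $M*N$ as the dimension of a vector space that is functorial in $M$. For a loopless matroid $M$ and an arbitrary matroid $K$ on $E$, let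
\[
\mathcal G(M,K)=\{X\ne\emptyset \text{ a flat of } M:\ r_K(X)\ge r_M(X)\},\qquad \hat{\mathcal G}(M,K)=\mathcal G(M,K)\cup\{\emptyset,E\},
\]
both ordered by inclusion. Topological statements about a finite poset refer to its order complex, the simplicial complex whose faces are the chains. Homology is reduced, has coefficients in $\mathbb Q$ and is computed from augmented chain complexes, so that $\tilde H_{-1}(\emptyset)=\mathbb Q$; we put $\tilde\chi=\sum_m(-1)^m\dim\tilde H_m$. For a finite poset $P$ with least element $\hat0$, the M\"obius function is defined by $\mu_P(\hat0,\hat0)=1$ and $\mu_P(\hat0,x)=-\sum_{y<x}\mu_P(\hat0,y)$ for $x\neq\hat 0$.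

\begin{theorem}\label{thm:formula}
Let $M,N$ be loopless matroids on $E$ with $r(M)=r$ and $r(N)=n+1-r$, and let $K=N^*$ be the dual of $N$, so that $r_K(E)=r-1$. Then
\[
M*N=(-1)^r\mu_{\hat{\mathcal G}(M,K)}(\emptyset,E)=(-1)^r\tilde\chi(\mathcal G(M,K)).
\]
The homology of $\mathcal G(M,K)$ is concentrated in degree $r-2$, and $M*N=\dim\tilde H_{r-2}(\mathcal G(M,K))$.
\end{theorem}

For $r=1$ the poset $\mathcal G(M,K)$ is empty and the formula gives $1$, as it should: $\Sigma_M$ is the origin and $\Sigma_N$ is the whole space. For $N=U_{n-r+1}(E)$ we have $K=U_{r-1}(E)$, every proper nonempty flat belongs to $\mathcal G(M,K)$, and $\hat{\mathcal G}(M,K)$ is the whole lattice of flats of $M$.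

For $B\subseteq E$ with $|B|=r$, let $N_B$ be the direct sum of $U_1(B)$ and the coloops in $E\setminus B$. Let $T_q$ denote truncation to rank $q$, and $\operatorname{cl}_M$ the closure operator of $M$.

\begin{theorem}\label{thm:comp}
\begin{enumerate}
\item Let $r(M)+r(N)=n+1$ and $r=r(M)$. If $M\preceq M'$ and $N\preceq N'$ with $r(M)=r(M')$ and $r(N)=r(N')$, then $M*N\le M'*N'$. If $M\preceq M'$ with $r(M')\ge r$, then $M*N\le(T_rM')*N$.
\item Let $M,M'$ have rank $r$, with $M$ loopless. Then $M\preceq M'$ if and only if $M*N\le M'*N$ for all $N$ of rank $n+1-r$. It suffices to test the matroids $N=N_B$ with $|B|=r$.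
\item In Theorem~\ref{thm:main}, if $M$ and $N$ are loopless, then $M'*N-M*N=\dim\ker\varphi_*$, where
\[
\varphi_*\colon\tilde H_{r-2}(\mathcal G(M',N^*))\to\tilde H_{r-2}(\mathcal G(M,N^*))
\]
is induced by $X'\mapsto\operatorname{cl}_M(X')$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:hand} works out small cases by hand. The M\"obius formula is proved by intersection theory on the toric variety of the braid fan (Section~\ref{sec:toric}): we factor the class of $-\Sigma_N$ into $r-1$ divisors (Section~\ref{sec:factor}) and intersect them with $\Sigma_M$ one at a time (Section~\ref{sec:mobius}). Section~\ref{sec:top} compares $\mathcal G(M,K)$ with the independence complex of $K$, which does not depend on $M$, and Section~\ref{sec:weak} deduces Theorems~\ref{thm:main} and~\ref{thm:comp}.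

\section{Flats, chains and Bergman fans}\label{sec:fans}

We use the following standard facts about a matroid $M$ on $E$ with rank function $r_M$. A set $S$ is a flat if and only if no circuit $C$ has $|C\setminus S|=1$; the empty set is a flat if and only if $M$ is loopless. A \emph{hyperplane} is a flat of rank $r(M)-1$. For a flat $X$, the flats of the restriction $M|X$ are the flats of $M$ contained in $X$; the contraction $M/X$ has rank function $Z\mapsto r_M(X\cup Z)-r_M(X)$, is loopless, and its flats are the sets $Y\setminus X$ for flats $Y\supseteq X$ of $M$. The dual has rank function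
\begin{equation}\label{eq:dual}
r_{M^*}(S)=|S|+r_M(E\setminus S)-r_M(E),
\end{equation}
and the loops of $M^*$ are the coloops of $M$. For $0\le q\le r(M)$ the truncation $T_qM$ has rank function $\min(q,r_M)$; its flats are $E$ and the flats of $M$ of rank less than $q$. If $M\preceq M'$, then $r_M(S)\le r_{M'}(S)$ for all $S$. For a statement $\mathsf s$, the bracket $[\mathsf s]$ is $1$ if $\mathsf s$ is true and $0$ otherwise. The indicator vector of $F\subseteq E$ is $e_F\in\mathbb Z^E$, and $\bar e_F$ is its class in $\Lambda$; thus $\bar e_\emptyset=\bar e_E=0$ and $-\bar e_F=\bar e_{E\setminus F}$.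

\begin{lemma}\label{lem:rank2}
Let $A\subset B$ be flats of $M$ with $r_M(B)=r_M(A)+2$, and let $F_1,\dots,F_p$ be the flats strictly between them. Then $p\ge2$, the sets $F_t\setminus A$ partition $B\setminus A$, and $\sum_te_{F_t}=e_B+(p-1)e_A$.
\end{lemma}

\begin{proof}
Each $F_t$ has rank $r_M(A)+1$. So for $e\in B\setminus A$ the flat $\operatorname{cl}_M(A\cup e)$ is one of the $F_t$, and it is the only one containing $e$. It is not $B$, so $p\ge2$. Summing indicators gives $\sum_te_{F_t}-pe_A=e_B-e_A$.
\end{proof}

\begin{lemma}\label{lem:level}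
A vector $w$ lies in $\Sigma_M$ if and only if every superlevel set $\{e:w_e\ge c\}$, $c\in\mathbb R$, is a flat of $M$.
\end{lemma}

\begin{proof}
If $\{w\ge c\}$ is not a flat, some circuit has $C\setminus\{w\ge c\}=\{e\}$, and the minimum of $w$ on $C$ is attained only at $e$. Conversely, suppose that the minimum on a circuit $C$ is attained only at $e$. Let $c$ be the second smallest value of $w$ on $C$, or any $c>w_e$ if $C=\{e\}$. Then $C\setminus\{w\ge c\}=\{e\}$, so $\{w\ge c\}$ is not a flat.
\end{proof}

When we speak of cones, a \emph{chain} is a family $\mathcal F=(F_1\subsetneq\dots\subsetneq F_k)$ of proper nonempty subsets of $E$, and $k\ge0$ is its \emph{length}. The \emph{braid fan} consists of the cones $\sigma_{\mathcal F}=\operatorname{cone}(\bar e_{F_1},\dots,\bar e_{F_k})$. If $w$ takes the values $c_1>\dots>c_{k+1}$ and $F_i=\{w\ge c_i\}$, then the class of $w$ is $\sum_{i\le k}(c_i-c_{i+1})\bar e_{F_i}$. So $w$ lies in the relative interior of the cone of its chain of proper nonempty superlevel sets, and the fan is complete. It is unimodular: for a chain of length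 $n-1$ the vectors $e_{F_1},\dots,e_{F_{n-1}},\mathbf 1$ form a triangular basis of $\mathbb Z^E$, so the generators of every cone are part of a basis of $\Lambda$.

Let $M$ be loopless of rank $r$. By Lemma~\ref{lem:level}, $\Sigma_M$ is the union of the cones $\sigma_{\mathcal F}$ over chains of flats. Its top-dimensional cones correspond to the \emph{complete} chains, those consisting of flats of ranks $1,\dots,r-1$. Since $-\bar e_F=\bar e_{E\setminus F}$, the fan $-\Sigma_N$ is also a subfan of the braid fan; its top-dimensional cones correspond to the chains of complements of complete chains of flats of $N$.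

\section{Computations by hand}\label{sec:hand}

\subsection*{Rank two}
Let $M$ be loopless of rank $2$ and $N$ loopless of rank $n-1$. The proper nonempty flats of $M$ are its parallel classes, and $\Sigma_M$ is the union of the rays through the vectors $\bar e_P$, one for each class $P$. The matroid $N$ has exactly one circuit $C$, with $|C|\ge2$, and $-\Sigma_N$ is the set of $u$ for which $\max_{e\in C}u_e$ is attained at least twice. Let $p$ be the number of parallel classes of $M$ that meet $C$. We claim that $M*N=p-1$.

Take $v$ generic and let $e_0\in C$ be the element with $v_{e_0}$ smallest. We look for $w=ce_P$, $c\ge0$, such that $\max_{e\in C}(w_e-v_e)$ is attained twice. If $e_0\in P$ or $P\cap C=\emptyset$, the maximum is attained only at $e_0$, for all $c$. Otherwise let $e\in P\cap C$ minimize $v$ on $P\cap C$. The maximum is attained only at $e_0$ for $c<v_e-v_{e_0}$, only at $e$ for $c>v_e-v_{e_0}$, and twice at $c=v_e-v_{e_0}$. The cone $\tau$ at this point spans the hyperplane $u_e=u_{e_0}$, the map $u\mapsto u_e-u_{e_0}$ identifies $\Lambda/L_\tau$ with $\mathbb Z$,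 and $\bar e_P\mapsto1$. So the multiplicity is $1$, and the claim follows.

The Hadamard picture gives the same number. Let $\dim U=2$ and let $V$ be the hyperplane $\sum_{e\in C}a_ev_e=0$ with all $a_e\ne0$. The coordinates $u_e$, $e\in P$, are multiples of one linear form $\ell_P$ on $U$, and substituting $v_e=\lambda_e/u_e$ gives the equation $\sum_Pc_P/\ell_P=0$ on the projective line of $U$, summed over the $p$ classes meeting $C$, with generic $c_P$. The $p$ products $\prod_{P'\ne P}\ell_{P'}$ are a basis of the binary forms of degree $p-1$ (evaluate at the zeros of the $\ell_P$), so there are $p-1$ solutions. When two of the forms $\ell_P$ become proportional, one solution is lost.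

Here $K=N^*$ has rank $1$, its non-loops are the elements of $C$, and $\mathcal G(M,K)$ is the antichain of the $p$ classes meeting $C$. Its $\tilde H_0$ has dimension $p-1$, as Theorem~\ref{thm:formula} asserts. Now let $M\preceq M'$ with $M'$ of rank $2$. Elements parallel in $M'$ are parallel in $M$, so closure in $M$ gives the second of two maps
\[
C\longrightarrow\mathcal G(M',K)\longrightarrow\mathcal G(M,K),
\]
where the first sends $e$ to its class in $M'$. The composite sends $e$ to its class in $M$ and is surjective. Hence the second map is surjective, and $M*N\le M'*N$. This is the pattern of the general proof. The set $C$, which depends only on $K$, is the set of nonempty independent sets of $K$; it surjects onto $\mathcal G(M,K)$ for every $M$; and the surjection for $M$ factors through the one for $M'$.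

\subsection*{Products that detect bases}
The next computation, in arbitrary rank, shows that for $N=N_B$ the inequality in the Question is the definition of the weak order.

\begin{lemma}\label{lem:NB}
Let $M$ be loopless of rank $r$ and $|B|=r$. Then $N_B$ is loopless of rank $n+1-r$, and $M*N_B=[B\text{ is a basis of }M]$.
\end{lemma}

\begin{proof}
The rank of $N_B$ is $1+(n-r)$ and its circuits are the two-element subsets of $B$. So $\Sigma_{N_B}=-\Sigma_{N_B}$ is the linear space $L_B$ of classes of vectors that are constant on $B$. For generic $v$ we count the $w\in\Sigma_M$ with $w-v$ constant on $B$, and we normalize $w$ so that $w|_B=v|_B$. The values $v_b$, $b\in B$, are distinct.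

If $B$ is not a basis, it contains a circuit, on which the minimum of $w$ is attained once. So there is no such $w$.

Let $B=\{b_1,\dots,b_r\}$ be a basis with $v_{b_1}>\dots>v_{b_r}$. For $e\notin B$ let $C_e$ be the unique circuit in $B\cup e$; it contains $e$ and, as $M$ is loopless, at least one element of $B$. The values of $w$ on $C_e\setminus e$ are distinct, so the minimum on $C_e$ is attained twice only if $w_e=\min_{f\in C_e\setminus e}v_f$. This determines $w$. For this $w$ and $e\notin B$ we have $w_e\ge v_{b_i}$ if and only if $C_e\setminus e\subseteq\{b_1,\dots,b_i\}$, that is, $e\in F_i:=\operatorname{cl}_M(b_1,\dots,b_i)$. So the nonempty superlevel sets of $w$ are the flats $F_1,\dots,F_r=E$, and $w$ lies in $\Sigma_M$, in the relative interior of the cone of $(F_1,\dots,F_{r-1})$. The quotient of $\Lambda$ by the lattice points of $L_B$ is $\mathbb Z^B/\mathbb Z\mathbf 1$, and there the $\bar e_{F_i}$, $i<r$, become the classes of the indicators of $\{b_1,\dots,b_i\}$, which form a basis. The multiplicity is $1$.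
\end{proof}

\subsection*{Rank three}
For $r=3$ and $r_K(E)=2$, the order complex of $\mathcal G(M,K)$ is a bipartite graph: its vertices are flats of rank $1$ and $2$, its edges are inclusions. Theorem~\ref{thm:formula} says that this graph is connected and that $M*N=\#\text{edges}-\#\text{vertices}+1$.

\begin{example}\label{ex:rank3}
Let $E=\{1,2,3,4\}$ and write $12$ for $\{1,2\}$. Let $M_1,M_2,M_3$ be the matroids of rank $3$ whose only circuits are $1234$, $123$ and $12$. Their bases are all triples; $124,134,234$; and $134,234$. So $M_3\preceq M_2\preceq M_1$.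

(a) Let $N=K=U_2(E)$, so that $\mathcal G(M_i,K)$ consists of all proper nonempty flats. For $M_1$ it is the subdivided complete graph on four vertices, with $12$ edges and $10$ vertices. For $M_2$ the vertices are $1,2,3,4,123,14,24,34$, and there are $9$ edges. For $M_3$ it is the hexagon $12,123,3,34,4,124$. The dimensions of $\tilde H_1$ are $3,2,1$, and these are the numbers of nbc-bases ($123,124,134$; $124,134$; $134$), in agreement with (i). The map $\operatorname{cl}_{M_2}\colon\mathcal G(M_1,K)\to\mathcal G(M_2,K)$ sends $12,13,23$ to $123$ and kills the cycle through $1,2,3$.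

(b) Let $N=N_B$ with $B=123$, so that $r_K(X)=\min(2,|X\cap B|)$. Then $\mathcal G(M_1,K)$ is the hexagon $1,12,2,23,3,13$ and $\mathcal G(M_3,K)$ is the path $3,123,12,124$. The dimensions of $\tilde H_1$ are $1$ and $0$, in agreement with Lemma~\ref{lem:NB}. The map $\operatorname{cl}_{M_3}$ between these posets lowers the rank of $12$ and misses $124$.
\end{example}

Two difficulties appear. The M\"obius formula is an alternating sum whose terms of both signs change when $M'$ is replaced by $M$, so it does not yield the inequality by itself. And by (b) the closure map need not be surjective on elements, so the surjectivity seen in rank two can survive only on homology.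

\section{Intersection theory on the braid fan}\label{sec:toric}

Let $X_E$ be the toric variety of the braid fan. It is smooth and complete of dimension $n-1$, with Chow ring $A^*(X_E)$. Each chain $\mathcal S$ gives an orbit closure $V(\mathcal S)$ of codimension equal to the length of $\mathcal S$, and $D_F=V((F))$ is the divisor of the ray through $\bar e_F$. In sums over divisors $D_F$, the set $F$ is always proper and nonempty. For a chain $\mathcal S$ and $F\notin\mathcal S$ we write $\mathcal S\cup F$ for $\mathcal S\cup\{F\}$. We use two standard rules.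
\begin{itemize}
\item[(R1)] For every homomorphism $m\colon\Lambda\to\mathbb Z$, the divisor $\sum_Fm(\bar e_F)D_F$ is principal, hence $0$ in $A^1(X_E)$.
\item[(R2)] For $F\notin\mathcal S$, the product $D_F\cdot[V(\mathcal S)]$ is $[V(\mathcal S\cup F)]$ if $\mathcal S\cup F$ is a chain, and $0$ otherwise.
\end{itemize}
An integer function $c$ on the chains of length $d$ is a \emph{Minkowski weight}, or briefly a \emph{weight}, if it is balanced: for every chain $\mathcal S$ of length $d-1$, the vector $\sum_Fc(\mathcal S\cup F)\bar e_F$, summed over the $F\notin\mathcal S$ for which $\mathcal S\cup F$ is a chain, lies in the span of the $\bar e_S$, $S\in\mathcal S$. By Fulton and Sturmfels \cite[Theorem~3.1 and the fan displacement rule]{FS}, the map sending $\xi$ to the function $\mathcal S\mapsto\deg(\xi\cap[V(\mathcal S)])$ identifies $A^k(X_E)$ with the weights on chains of length $n-1-k$, and for weights $c,c'$ of complementary codimensions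
\[
\deg(c\cdot c')=\sum[\Lambda:L_\sigma+L_\tau]\,c(\sigma)\,c'(\tau),
\]
summed over the pairs of cones with $\sigma\cap(\tau+v)\ne\emptyset$, for generic $v$. We identify classes with weights. The unit $1\in A^0$ is the weight equal to $1$ on all chains of length $n-1$, and the class of a point is the weight $1$ on the empty chain.

For loopless $M$ let $[\Sigma_M]$ be the function that is $1$ on complete chains of flats and $0$ on the other chains of length $r-1$. It is a weight. Indeed, a chain $\mathcal S$ of length $r-2$ that extends to a complete chain consists of flats and has one gap $A\subset B$ of rank two, with $A,B\in\mathcal S\cup\{\emptyset,E\}$; by Lemma~\ref{lem:rank2} the sum to be checked is $\bar e_B+(p-1)\bar e_A$. Negation preserves the braid fan and balancing, so $[-\Sigma_N]$ is a weight too, and the displacement rule is the definition of the flip product: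
\begin{equation}\label{eq:deg}
M*N=\deg\big([\Sigma_M]\cdot[-\Sigma_N]\big)\qquad(M,N\text{ loopless}).
\end{equation}

Our divisors come from set functions. A function $\lambda\colon2^E\to\mathbb Z$ with $\lambda(\emptyset)=0$ prescribes values at the vectors $e_F\in\mathbb Z^E$. To descend to $\Lambda$ the value at $e_E=\mathbf 1$ must be $0$, which we arrange by subtracting $\lambda(E)$ times a coordinate. So fix $i\in E$ and put
\[
D(\lambda)=\sum_{F}\big(\lambda(F)-\lambda(E)[i\in F]\big)D_F\in A^1(X_E).
\]
By (R1) applied to $m(u)=u_i-u_{i'}$, the class does not depend on $i$.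

\begin{lemma}\label{lem:div}
Let $c$ be a weight on chains of length $d$ and $\mathcal S$ a chain of length $d-1$. Let $F$ run over the sets not in $\mathcal S$ for which $\mathcal S\cup F$ is a chain. If $\sum_Fc(\mathcal S\cup F)e_F=\sum_{S\in\mathcal S\cup\{E\}}\kappa_Se_S$ in $\mathbb Z^E$, then
\[
(D(\lambda)c)(\mathcal S)=\sum_Fc(\mathcal S\cup F)\lambda(F)-\sum_{S\in\mathcal S\cup\{E\}}\kappa_S\lambda(S).
\]
\end{lemma}

\begin{proof}
Rule (R2) does not apply to the $D_S$ with $S\in\mathcal S$, so we move them away. By unimodularity there is $m\colon\Lambda\to\mathbb Z$ with $m(\bar e_S)=\lambda(S)-\lambda(E)[i\in S]$ for $S\in\mathcal S$. Subtracting the principal divisor of $m$ removes these $D_S$ from $D(\lambda)$. Since $(D(\lambda)c)(\mathcal S)=\deg(c\cap(D(\lambda)\cdot[V(\mathcal S)]))$, rule (R2) gives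
\[
(D(\lambda)c)(\mathcal S)=\sum_Fc(\mathcal S\cup F)\big(\lambda(F)-\lambda(E)[i\in F]-m(\bar e_F)\big).
\]
Applying $m$ to the class of the hypothesis, and reading off its $i$-th coordinate, we get
\[
\sum_Fc(\mathcal S\cup F)m(\bar e_F)=\sum_{S\in\mathcal S}\kappa_S\big(\lambda(S)-\lambda(E)[i\in S]\big),\qquad
\sum_Fc(\mathcal S\cup F)[i\in F]=\kappa_E+\sum_{S\in\mathcal S}\kappa_S[i\in S].
\]
On substitution the terms $\lambda(E)\kappa_S[i\in S]$ cancel and the formula remains.
\end{proof}

\section{Factoring the class of $-\Sigma_N$}\label{sec:factor}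

To evaluate \eqref{eq:deg} we want to write $[-\Sigma_N]$, a class of codimension $r-1$, as a product of $r-1$ divisors. For $r=2$ the fan $-\Sigma_N$ is the locus where $\max_{e\in C}u_e$ fails to be linear, and this function takes the value $[F\cap C\ne\emptyset]=[r_K(F)\ge1]$ at $e_F$. This suggests slicing the rank function of $K$ into levels. For a matroid $K$ on $E$ and $j\geq 1$ put
\[
\lambda_j(F)=[r_K(F)\ge j],\qquad D_j=D^K_j=D(\lambda_j).
\]
As a check, for $r=2$ we have $\sum_Pe_P=e_E$ over the parallel classes of $M$, so Lemma~\ref{lem:div} at the empty chain gives $\deg(D_1[\Sigma_M])=\sum_P\lambda_1(P)-1=p-1$.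

\begin{proposition}\label{prop:factor}
Let $N$ be loopless of rank $n+1-r$ and $K=N^*$. Then $[-\Sigma_N]=D_1D_2\cdots D_{r-1}$.
\end{proposition}

The cones of $-\Sigma_N$ are indexed by complements of flats of $N$, so we first describe these in terms of the dual. For a matroid $J$ on $E$, call $G\subseteq E$ \emph{$J$-cyclic} if $r_J(G\setminus e)=r_J(G)$ for all $e\in G$, and let $\nu_J(G)=|G|-r_J(G)$ be its \emph{nullity}.

\begin{lemma}\label{lem:cyclic}
\begin{enumerate}
\item[(a)] $G$ is $J$-cyclic if and only if $E\setminus G$ is a flat of $J^*$, and $r_{J^*}(E\setminus G)=r(J^*)-\nu_J(G)$.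
\item[(b)] If $G$ is $J$-cyclic and $I\subsetneq G$, then $\nu_J(I)<\nu_J(G)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:dual}, adding $e\in G$ to $E\setminus G$ raises $r_{J^*}$ by $1+r_J(G\setminus e)-r_J(G)$, and $E\setminus G$ is a flat if and only if this is $1$ for all $e\in G$. The rank formula is \eqref{eq:dual} with $r(J^*)=n-r(J)$. (b) Nullity is monotone, since adding an element raises the rank by at most $1$. For $e\in G\setminus I$ we get $\nu_J(I)\le\nu_J(G\setminus e)=\nu_J(G)-1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:factor}]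
We interpolate between the free matroid, whose fan is the whole space, and $N$. For $0\le q\le r-1$ let $K_q=T_qK$ and $N_q=K_q^*$. Since $N$ is loopless, $K$ has no coloops, so $r_K(E\setminus e)=r-1\ge q$ for all $e$. Hence $E$ is $K_q$-cyclic and $N_q$ is loopless of rank $n-q$; this is the only use of the looplessness of $N$. Let $c_q=[-\Sigma_{N_q}]$. Then $c_0=1$ and $N_{r-1}=N$, so it suffices to show
\[
D_qc_{q-1}=c_q\qquad(1\le q\le r-1).
\]
Write \emph{$q$-cyclic} for $K_q$-cyclic and $\nu_q$ for $\nu_{K_q}$. By Lemma~\ref{lem:cyclic}(a), $c_q$ is $1$ on a chain $(S_1\subsetneq\dots\subsetneq S_{n-q-1})$ if and only if each $S_i$ is $q$-cyclic with $\nu_q(S_i)=i$. The formula $r_{K_q}=\min(q,r_K)$ gives three facts.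
\begin{itemize}
\item[(A)] A $q$-cyclic set is $(q-1)$-cyclic.
\item[(B)] If $r_K(G)\le q-1$, the rank functions of $K,K_{q-1},K_q$ agree on subsets of $G$, so the three notions of cyclicity and of nullity agree for $G$.
\item[(C)] $\nu_{q-1}(G)=\nu_q(G)+\lambda_q(G)$.
\end{itemize}
Fix $q$ and a chain $\mathcal S=(S_1\subsetneq\dots\subsetneq S_{n-q-1})$, and put $S_0=\emptyset$, $S_{n-q}=E$. Both are $q$-cyclic and $(q-1)$-cyclic, with $\nu_q(E)=n-q$, $\nu_{q-1}(E)=n-q+1$, $\lambda_q(\emptyset)=0$ and $\lambda_q(E)=1$.

\emph{Step 1: the value of $D_qc_{q-1}$ at $\mathcal S$.} Call $\mathcal S$ \emph{extendable} if all $S_i$ are $(q-1)$-cyclic and $\nu_{q-1}$ increases by $1$ at each step of $S_0\subset\dots\subset S_{n-q}$, except for one increase by $2$, from $A=S_a$ to $B=S_{a+1}$. If $c_{q-1}(\mathcal S\cup F)\ne0$ for some $F$, then $\mathcal S$ is extendable. So for a non-extendable chain Lemma~\ref{lem:div}, with all $\kappa_S=0$, gives the value $0$.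

Let $\mathcal S$ be extendable. The sets $F$ with $c_{q-1}(\mathcal S\cup F)=1$ are the $(q-1)$-cyclic sets $F_1,\dots,F_p$ strictly between $A$ and $B$; they have $\nu_{q-1}(F_t)=a+1$. Their complements are the flats of $N_{q-1}$ strictly between $E\setminus B$ and $E\setminus A$, whose ranks differ by $2$. By Lemma~\ref{lem:rank2}, $p\ge2$ and the nonempty sets $B\setminus F_t$ partition $B\setminus A$. Thus $\sum_te_{F_t}=(p-1)e_B+e_A$, and Lemma~\ref{lem:div} gives
\[
(D_qc_{q-1})(\mathcal S)=\sum_t\lambda_q(F_t)-(p-1)\lambda_q(B)-\lambda_q(A);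
\]
if $A=\emptyset$, both $e_A$ and $\lambda_q(A)$ vanish. The function $\lambda_q$ is monotone. If $\lambda_q(A)=1$ the value is $p-(p-1)-1=0$, and if $\lambda_q(B)=0$ every term is $0$. If $\lambda_q(A)=0$ and $\lambda_q(B)=1$, the value is $1-\#\{t:\lambda_q(F_t)=0\}$, and we must show that it is not negative.

Suppose that $F=F_t$ and $F'=F_{t'}$, $t\ne t'$, both have $K$-rank at most $q-1$. The sets $B\setminus F$ and $B\setminus F'$ are disjoint and nonempty, so $F\cup F'=B$ and $I=F\cap F'$ is a proper subset of $F$. By (B), $F$ is $K$-cyclic and $\nu_K(F)=\nu_K(F')=a+1$. Since $r_K(B)\ge q$, we have $a+2=\nu_{q-1}(B)=|B|-(q-1)$, so $|B|-q=a+1$. Submodularity gives $r_K(F)+r_K(F')\ge q+r_K(I)$, and $|F|+|F'|=|B|+|I|$. Therefore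
\[
2(a+1)=\nu_K(F)+\nu_K(F')\le|B|-q+\nu_K(I)=a+1+\nu_K(I),
\]
so $\nu_K(I)\ge a+1=\nu_K(F)$, contradicting Lemma~\ref{lem:cyclic}(b).

In summary, the value is $1$ if
\begin{equation}\label{eq:cond}
\mathcal S\text{ is extendable},\quad\lambda_q(A)=0,\quad\lambda_q(B)=1,\quad\lambda_q(F_t)=1\text{ for all }t,
\end{equation}
and it is $0$ otherwise. It remains to show that \eqref{eq:cond} is equivalent to $c_q(\mathcal S)=1$.

\emph{Step 2: \eqref{eq:cond} implies $c_q(\mathcal S)=1$.} For $i\le a$ we have $r_K(S_i)\le r_K(A)\le q-1$, so by (B) the set $S_i$ is $q$-cyclic with $\nu_q(S_i)=\nu_{q-1}(S_i)=i$. For $i\ge a+1$ we have $r_K(S_i)\ge q$, so $\nu_q(S_i)=(i+1)-1=i$ by (C), and $S_i$ is $q$-cyclic once $r_K(S_i\setminus e)\ge q$ for all $e\in S_i$. If $e\notin B$, then $S_i\setminus e\supseteq B$. If $e\in B\setminus A$, then $e\notin F_t$ for some $t$ and $S_i\setminus e\supseteq F_t$. If $e\in A$, then $e\in\operatorname{cl}_K(A\setminus e)$ because $A$ is $K$-cyclic by (B), so $r_K(B\setminus e)=r_K(B)$ and $S_i\setminus e\supseteq B\setminus e$. In each case $S_i\setminus e$ contains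 a set of $K$-rank at least $q$.

\emph{Step 3: $c_q(\mathcal S)=1$ implies \eqref{eq:cond}.} All $S_i$ are $(q-1)$-cyclic by (A), and $\nu_q(S_i)=i$ for $0\le i\le n-q$. Along the chain $\lambda_q$ switches from $0$ to $1$ at exactly one step, from $S_a$ to $S_{a+1}$ say. By (C), $\nu_{q-1}$ increases by $2$ at this step and by $1$ at the others. So $\mathcal S$ is extendable with $A=S_a$, $B=S_{a+1}$, $\lambda_q(A)=0$ and $\lambda_q(B)=1$. If $\lambda_q(F_t)=0$ for some $t$, then $\nu_q(F_t)=\nu_{q-1}(F_t)=a+1=\nu_q(B)$ by (C), although $F_t\subsetneq B$ and $B$ is $q$-cyclic. This contradicts Lemma~\ref{lem:cyclic}(b).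
\end{proof}

\section{The M\"obius formula}\label{sec:mobius}

We compute $\deg([\Sigma_M]D_1\cdots D_{r-1})$ by expanding the last factor $D_{r-1}$. The reason for this choice is that the divisors $D_F$ it contributes have $r_K(F)\ge r-1$, so all of $\lambda_1,\dots,\lambda_{r-2}$ are constant above $F$ and the remaining factors only see subsets of $F$. The recursion passes to restrictions $K|F$, which may have coloops and may have rank as large as that of $M|F$. We therefore work with a loopless matroid $M$ of rank $r\ge1$ on a nonempty set $E$ and an arbitrary matroid $K$ on $E$ with $r_K(E)\ge r-1$, and put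
\[
g(M,K)=\deg\big([\Sigma_M]\,D^K_1\cdots D^K_{r-1}\big).
\]
If $r=1$, then $[\Sigma_M]$ is the class of a point and $g(M,K)=1$. By \eqref{eq:deg} and Proposition~\ref{prop:factor}, $M*N=g(M,N^*)$ for loopless $M$ and $N$.

\begin{lemma}\label{lem:rec}
If $r\ge2$, then $g(M,K)=\sum_Hg(M|H,K|H)-g(T_{r-1}M,K)$, where $H$ runs over the hyperplanes of $M$ with $r_K(H)\ge r-1$.
\end{lemma}

\begin{proof}
The hypothesis $r_K(E)\ge r-1$ says that $\lambda_j(E)=1$ for $j\le r-1$. Hence
\[
D_{r-1}=\sum_{r_K(F)\ge r-1}D_F-\alpha,\qquad\alpha=\sum_{F\ni i}D_F=-D(\epsilon),\qquad\epsilon(F)=[F=E].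
\]
Put $\eta=D_1\cdots D_{r-2}$.

\emph{The term $\alpha$.} We show $\alpha[\Sigma_M]=[\Sigma_{T_{r-1}M}]$. The complete chains of $T_{r-1}M$ are the chains of flats of $M$ of ranks $1,\dots,r-2$, and each extends to a complete chain of $M$. So both sides vanish at a chain $\mathcal S$ of length $r-2$ that does not extend to a complete chain of $M$. If $\mathcal S$ extends, it has one gap $A\subset B$ of rank two, and $\sum_te_{F_t}=e_B+(p-1)e_A$ by Lemma~\ref{lem:rank2}. Lemma~\ref{lem:div} gives $(\alpha[\Sigma_M])(\mathcal S)=\kappa_E=[B=E]$, and $B=E$ means that the ranks in $\mathcal S$ are $1,\dots,r-2$. Therefore $\deg(\alpha[\Sigma_M]\eta)=g(T_{r-1}M,K)$.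

\emph{The geometry of $D_F$.} The divisor $D_F$ is the toric variety of the star of the ray through $\bar e_F$, that is, of the fan in $\Lambda/\mathbb Z\bar e_F$ formed by the images of the cones containing this ray. The map $u\mapsto(u|_F,u|_{E\setminus F})$ induces an isomorphism
\[
\Lambda/\mathbb Z\bar e_F\cong\mathbb Z^F/\mathbb Z\mathbf 1\times\mathbb Z^{E\setminus F}/\mathbb Z\mathbf 1,
\]
under which $\bar e_G\mapsto(\bar e_G,0)$ for $G\subsetneq F$ and $\bar e_G\mapsto(0,\bar e_{G\setminus F})$ for $G\supsetneq F$. A chain through $F$ is the same as a pair of chains $\mathcal S'$ in $F$ and $\mathcal S''$ in $E\setminus F$. So the star is the product of the two braid fans, and we obtain $\iota\colon X_F\times X_{E\setminus F}\cong D_F\hookrightarrow X_E$, mapping $V(\mathcal S')\times V(\mathcal S'')$ onto the orbit closure of the corresponding chain through $F$. By the projection formula, $\deg(D_F\xi)=\deg\iota^*\xi$ for $\xi$ of codimension $n-2$, and for any $\xi$ the weight of $\iota^*\xi$ at $(\mathcal S',\mathcal S'')$ is the weight of $\xi$ at the corresponding chain through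 $F$. For $\xi=[\Sigma_M]$ this weight is identically $0$ if $F$ is not a flat. If $F$ is a flat, it is $1$ exactly when $\mathcal S'$ is a complete chain of $M|F$ and $\mathcal S''$ is a complete chain of $M/F$. An exterior product $a\times b$ has weight $a(\mathcal S')b(\mathcal S'')$ at pairs of the appropriate lengths and $0$ at the other pairs, so $\iota^*[\Sigma_M]=[\Sigma_{M|F}]\times[\Sigma_{M/F}]$.

\emph{The terms $D_F$.} Let $F$ be a proper nonempty flat with $r_K(F)\ge r-1$, and let $j\le r-2$. Choose $i\in F$ in $D_j=\sum_G(\lambda_j(G)-[i\in G])D_G$. For $G\supseteq F$ the coefficient is $1-1=0$. For $G$ incomparable to $F$ the divisors $D_G$ and $D_F$ are disjoint. For $G\subsetneq F$ the divisor $D_G$ meets $D_F$ transversally and restricts to the pullback of the divisor of $G$ on $X_F$. As $\lambda_j(F)=1$, this says $\iota^*D_j=\mathrm{pr}_1^*D_j^{K|F}$, where $\mathrm{pr}_1$ is the projection to $X_F$. Hence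
\[
\deg\big(D_F[\Sigma_M]\eta\big)=\deg\big(([\Sigma_{M|F}]\,\zeta)\times[\Sigma_{M/F}]\big),\qquad\zeta=D_1^{K|F}\cdots D_{r-2}^{K|F}.
\]
The class $[\Sigma_{M|F}]\zeta$ has codimension $|F|-r_M(F)+r-2$ on a variety of dimension $|F|-1$, so it vanishes unless $r_M(F)\ge r-1$, that is, unless $F$ is a hyperplane. For a hyperplane, $M/F$ has rank $1$, the class $[\Sigma_{M/F}]$ is that of a point, and the degree is $g(M|F,K|F)$.
\end{proof}

\begin{proposition}\label{prop:mobius}
$g(M,K)=(-1)^r\mu_{\hat{\mathcal G}(M,K)}(\emptyset,E)$.
\end{proposition}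

\begin{proof}
Let $\hat{\mathcal G}=\hat{\mathcal G}(M,K)$. Put $a(\emptyset)=1$ and $a(X)=g(M|X,K|X)$ for $\emptyset\ne X\in\hat{\mathcal G}$. For $0\le i\le r-1$ let $s_i$ be the sum of $a(X)$ over the $X\in\hat{\mathcal G}$ with $r_M(X)=i$, and for $1\le i\le r$ let $b_i=g(T_iM,K)$. Then $b_1=1=s_0$, as $\emptyset$ is the only flat of rank $0$. For $1\le i\le r-1$ the hyperplanes of $T_{i+1}M$ are the flats $X$ of $M$ of rank $i$, and $(T_{i+1}M)|X=M|X$. Lemma~\ref{lem:rec} for $T_{i+1}M$ therefore reads $b_{i+1}=s_i-b_i$. Unwinding,
\[
a(E)=b_r=\sum_{i=0}^{r-1}(-1)^{r-1-i}s_i=\sum_{Y\in\hat{\mathcal G},\ Y\subsetneq E}(-1)^{r-1-r_M(Y)}a(Y).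
\]
For $\emptyset\ne X\in\hat{\mathcal G}$ the pair $M|X$, $K|X$ satisfies the hypotheses of this section, and $\hat{\mathcal G}(M|X,K|X)$ is the part of $\hat{\mathcal G}$ below $X$. So the same identity holds with $X$ and $r_M(X)$ in place of $E$ and $r$. It says that $\tilde a(X)=(-1)^{r_M(X)}a(X)$ satisfies $\tilde a(X)=-\sum_{Y\subsetneq X}\tilde a(Y)$, with $\tilde a(\emptyset)=1$. This is the recursion defining $\mu_{\hat{\mathcal G}}(\emptyset,X)$.
\end{proof}

\section{The homology of $\mathcal G(M,K)$}\label{sec:top}

\subsection*{Tools}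
We recall the facts about simplicial complexes and finite posets that we need. Every complex contains the empty face, in degree $-1$.
\begin{itemize}
\item[(H1)] If $f,g\colon P\to Q$ are order-preserving and $f(x)\le g(x)$ for all $x$, then $f_*=g_*$ on reduced homology. Together $f$ and $g$ define an order-preserving map $P\times\{0<1\}\to Q$, and $|P\times\{0<1\}|\cong|P|\times[0,1]$, so $f\simeq g$. For $P=\emptyset$ there is only one map.
\item[(H2)] If $y$ is a vertex of $\Delta$, $\Delta\setminus y$ the subcomplex of faces not containing $y$, and $\operatorname{lk}y=\{\sigma\in\Delta\setminus y:\sigma\cup y\in\Delta\}$, then $H_m(\Delta,\Delta\setminus y)\cong\tilde H_{m-1}(\operatorname{lk}y)$. The relative chains are spanned by the faces $\sigma\cup y$ with $\sigma\in\operatorname{lk}y$.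
\item[(H3)] The join $\Delta*\Gamma=\{\sigma\sqcup\gamma\}$ has $\tilde H_{m+1}(\Delta*\Gamma)\cong\bigoplus_{a+b=m}\tilde H_a(\Delta)\otimes\tilde H_b(\Gamma)$. In particular a cone has no reduced homology.
\item[(H4)] The order complex of the poset of nonempty faces of $\Delta$ is the barycentric subdivision of $\Delta$, so it has the same homology.
\item[(H5)] (Philip Hall's theorem.) If $P$ has least element $\hat0$ and greatest element $\hat1\ne\hat0$, then $\mu_P(\hat0,\hat1)=\tilde\chi(P\setminus\{\hat0,\hat1\})$.
\end{itemize}

The following lemma proves that a poset map $f\colon P\to Q$ is surjective on homology even when it misses elements of $Q$ and its fibers are not contractible. What is needed is that, at each $y\in Q$, the connectivity of the fiber below $y$ and that of the part of $Q$ above $y$ add up to enough.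

\begin{lemma}\label{lem:fiber}
Let $f\colon P\to Q$ be an order-preserving map of finite posets, $t\in\mathbb Z$ and $d\colon Q\to\mathbb Z$. For $y\in Q$ let $f/y=\{x\in P:f(x)\le y\}$ and $Q_{>y}=\{y'\in Q:y'>y\}$. Suppose that for all $y\in Q$
\[
\tilde H_m(f/y)=0\ \text{ for }m\le d(y)-1,\qquad\tilde H_m(Q_{>y})=0\ \text{ for }m\le t-d(y)-2.
\]
Then $f_*\colon\tilde H_m(P)\to\tilde H_m(Q)$ is surjective for $m\le t$.
\end{lemma}

\begin{proof}
We replace $f$ by an inclusion. Let $R=P\sqcup Q$ with the given orders on $P$ and $Q$, and with $x<y$ for $x\in P$, $y\in Q$ if and only if $f(x)\le y$. This is a poset. Let $\rho\colon R\to Q$ be $f$ on $P$ and the identity on $Q$, and let $j\colon Q\to R$ be the inclusion. Both are order-preserving, $\rho j=\mathrm{id}$, and $j\rho(z)\ge z$ for all $z\in R$. By (H1), $\rho_*$ is an isomorphism. Since $\rho|_P=f$, it suffices to show that $H_m(R,P)=0$ for $m\le t$.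

Build $R$ from $P$ by adding the elements of $Q$ one at a time, each $y$ after all elements of $Q_{>y}$. When $y$ is added, the elements present and comparable to $y$ are those of $f/y$, below it, and those of $Q_{>y}$, above it. So the link of $y$ is $(f/y)*Q_{>y}$, and by (H2) and (H3) the relative homology of this step in degree $m$ is
\[
\bigoplus_{a+b=m-2}\tilde H_a(f/y)\otimes\tilde H_b(Q_{>y}).
\]
A nonzero summand needs $a\ge d(y)$ and $b\ge t-d(y)-1$, hence $m\ge t+1$. So every step has zero relative homology in degrees at most $t$, and the exact sequences of triples give $H_m(R,P)=0$ for $m\le t$.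
\end{proof}

\subsection*{The independence complex}
For a matroid $K$ let $I(K)$ be the poset of nonempty independent sets. By (H4) it has the homology of the independence complex $\Delta(K)$, whose faces are the independent sets.

\begin{lemma}\label{lem:indep}
$\tilde H_m(I(K))=0$ for $m\le r(K)-2$.
\end{lemma}

\begin{proof}
We use induction on the size of the ground set. If $r(K)=0$, the claim concerns degrees at most $-2$, where there are no chains. Let $r(K)\ge1$. Deleting a loop changes neither $\Delta(K)$ nor the rank. If $K$ has a coloop, $\Delta(K)$ is a cone over it. In the remaining case take any element $e$; it is neither a loop nor a coloop. Then $\Delta(K)\setminus e=\Delta(K\setminus e)$ and $\operatorname{lk}e=\Delta(K/e)$, so by (H2) the sequence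
\[
\tilde H_m(\Delta(K\setminus e))\to\tilde H_m(\Delta(K))\to\tilde H_{m-1}(\Delta(K/e))
\]
is exact. Since $r(K\setminus e)=r(K)$ and $r(K/e)=r(K)-1$, both outer terms vanish for $m\le r(K)-2$.
\end{proof}

For $M$ loopless and $K$ arbitrary on the same set, define
\[
f_M\colon I(K)\to\mathcal G(M,K),\qquad f_M(I)=\operatorname{cl}_M(I).
\]
It is order-preserving, and it is well defined because $\operatorname{cl}_M(I)\ne\emptyset$ and
\[
r_M(\operatorname{cl}_MI)=r_M(I)\le|I|=r_K(I)\le r_K(\operatorname{cl}_MI).
\]
This map is the natural one to study. If $r_K(E)=r-1$, then $\mathcal G(U_r(E),K)$ consists of the nonempty sets $X$ with $|X|\le r-1$ and $r_K(X)\ge|X|$, so $I(K)=\mathcal G(U_r(E),K)$. Thus $f_M$ is the closure map of Theorem~\ref{thm:comp}(3) for the largest matroid $M'=U_r(E)$ of rank $r$ in the weak order.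

To apply Lemma~\ref{lem:fiber} to $f_M$ we need the homology of the part of $\mathcal G(M,K)$ above a flat $X$, and we would like to recognize it as a poset of the same kind for $M/X$. The obvious candidate $\mathcal G(M/X,K/X)$ forgets the surplus $s=r_K(X)-r_M(X)\ge0$: the condition on $Y=X\cup Z$ is $r_{K/X}(Z)+s\ge r_{M/X}(Z)$. The left side is not a rank function when $s>0$, as it does not vanish at $\emptyset$, but capping it by $|Z|$ repairs this.

\begin{lemma}\label{lem:lift}
Let $L$ be a matroid on $E'$ and $s\ge0$ an integer. Then $Z\mapsto\min(|Z|,r_L(Z)+s)$ is the rank function of a matroid on $E'$.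
\end{lemma}

\begin{proof}
Let $\nu=r(L^*)=\nu_L(E')$. If $s\ge\nu$, then $|Z|-r_L(Z)\le\nu\le s$ by monotonicity of nullity, and the function is $|Z|$, the rank function of the free matroid. If $s<\nu$, then by \eqref{eq:dual} the dual of $T_{\nu-s}(L^*)$ has rank function $|Z|+\min(\nu-s,r_{L^*}(E'\setminus Z))-(\nu-s)$. Substituting $r_{L^*}(E'\setminus Z)=\nu-|Z|+r_L(Z)$ from Lemma~\ref{lem:cyclic}(a) gives $\min(|Z|,r_L(Z)+s)$.
\end{proof}

\begin{proposition}\label{prop:top}
Let $M$ be loopless of rank $r\ge1$ and $K$ any matroid of rank $r-1$ on the same set $E$. Then $\mathcal G(M,K)$ has dimension at most $r-2$, the map $(f_M)_*\colon\tilde H_m(I(K))\to\tilde H_m(\mathcal G(M,K))$ is surjective for $m\le r-2$, and $\tilde H_m(\mathcal G(M,K))=0$ for $m\le r-3$.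
\end{proposition}

\begin{proof}
Let $\mathcal G=\mathcal G(M,K)$. An element $X\in\mathcal G$ has $1\le r_M(X)\le r_K(X)\le r-1$, so chains in $\mathcal G$ have at most $r-1$ elements. We use induction on $r$ and apply Lemma~\ref{lem:fiber} to $f_M$ with $t=r-2$ and $d(X)=r_M(X)-1$. For $r=1$ the poset $\mathcal G$ is empty and there is no hypothesis to check. Let $X\in\mathcal G$ and $i=r_M(X)$.

\emph{Fibers.} Since $X$ is a flat, $\operatorname{cl}_M(I)\subseteq X$ if and only if $I\subseteq X$. So $f_M/X=I(K|X)$, whose homology vanishes in degrees $m\le r_K(X)-2$ by Lemma~\ref{lem:indep}. The defining inequality $r_K(X)\ge i$ of $\mathcal G$ shows that this covers all $m\le i-2=d(X)-1$.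

\emph{Upper intervals.} Let $s=r_K(X)-i$ and let $K_X$ be the matroid on $E\setminus X$ with rank function $\min(|Z|,r_{K/X}(Z)+s)$ from Lemma~\ref{lem:lift}. The flats $Y\supsetneq X$ of $M$ are the sets $X\cup Z$ with $Z$ a nonempty flat of $M/X$. For these,
\[
r_K(Y)\ge r_M(Y)\iff r_{K/X}(Z)+s\ge r_{M/X}(Z)\iff r_{K_X}(Z)\ge r_{M/X}(Z),
\]
the last step because $|Z|\ge r_{M/X}(Z)$ always holds. So $\mathcal G_{>X}\cong\mathcal G(M/X,K_X)$. The matroid $M/X$ is loopless of rank $r-i$, with $1\le r-i<r$. The rank of $K_X$ is
\[
\min\big(|E\setminus X|,\ r-1-r_K(X)+s\big)=\min\big(|E\setminus X|,\ r-i-1\big)=r-i-1,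
\]
since $|E\setminus X|\ge r-i$. By induction $\tilde H_m(\mathcal G_{>X})=0$ for $m\le r-i-3=t-d(X)-2$.

Lemma~\ref{lem:fiber} gives surjectivity for $m\le r-2$. For $m\le r-3=r(K)-2$ the source $\tilde H_m(I(K))$ vanishes by Lemma~\ref{lem:indep}, hence so does the target.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:formula}]
We have $M*N=g(M,K)=(-1)^r\mu_{\hat{\mathcal G}(M,K)}(\emptyset,E)$ by Propositions~\ref{prop:factor} and~\ref{prop:mobius}. Since $r_K(E)=r-1<r_M(E)$, the set $E$ is not in $\mathcal G(M,K)$, so removing $\emptyset$ and $E$ from $\hat{\mathcal G}(M,K)$ leaves $\mathcal G(M,K)$, and (H5) gives the second equality. By Proposition~\ref{prop:top} the homology vanishes above degree $r-2$ for dimension reasons and below it by the last assertion. Hence $(-1)^r\tilde\chi(\mathcal G(M,K))=\dim\tilde H_{r-2}(\mathcal G(M,K))$.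
\end{proof}

\begin{remark}
Proposition~\ref{prop:top} allows $K$ to have coloops, and it explains the convention for loops of $N$. If $M$ is loopless and $N$ has a loop, then $K=N^*$ has a coloop, $\Delta(K)$ is a cone, and surjectivity of $(f_M)_*$ forces $\tilde H_{r-2}(\mathcal G(M,K))=0$, matching $M*N=0$.
\end{remark}

\section{Weak maps}\label{sec:weak}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:comp}(3)]
If $M$ or $N$ has a loop, then $M*N=0\le M'*N$. So let $M$ and $N$ be loopless. Every singleton is independent in $M$, hence in $M'$, so $M'$ is loopless. Let $K=N^*$. As $r(M)=r(M')=r$, Theorem~\ref{thm:formula} expresses both $M*N$ and $M'*N$ through the same $K$ and the same degree $r-2$. Define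
\[
\varphi\colon\mathcal G(M',K)\to\mathcal G(M,K),\qquad\varphi(X')=\operatorname{cl}_M(X').
\]
Closure is order-preserving, and $\varphi$ is well defined because $r_M\le r_{M'}$:
\[
r_M(\operatorname{cl}_MX')=r_M(X')\le r_{M'}(X')\le r_K(X')\le r_K(\operatorname{cl}_MX').
\]
For $I\in I(K)$ we have $I\subseteq\operatorname{cl}_{M'}(I)$, so
\[
f_M(I)=\operatorname{cl}_M(I)\subseteq\operatorname{cl}_M(\operatorname{cl}_{M'}(I))=\varphi(f_{M'}(I)).
\]
By (H1), $(f_M)_*=\varphi_*\circ(f_{M'})_*$. The left side is surjective in degree $r-2$ by Proposition~\ref{prop:top}, so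
\[
\varphi_*\colon\tilde H_{r-2}(\mathcal G(M',K))\to\tilde H_{r-2}(\mathcal G(M,K))
\]
is surjective. Source and target have dimensions $M'*N$ and $M*N$. Therefore $M'*N-M*N=\dim\ker\varphi_*\ge0$.
\end{proof}

\begin{remark}
In contrast to rank two, $f_M$ and $\varphi\circ f_{M'}$ can differ, so (H1) is needed. In Example~\ref{ex:rank3}(a), with $M=M_3$, $M'=M_2$ and $I=12$, we have $f_M(I)=12$ and $\varphi(f_{M'}(I))=123$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:comp}(1) and (2)]
(1) Theorem~\ref{thm:main} gives $M*N\le M'*N$, and with \eqref{eq:sym} it gives $M'*N=N*M'\le N'*M'=M'*N'$. For the second statement, every basis of $M$ is an $r$-element set that is independent in $M'$, that is, a basis of $T_rM'$. So $M\preceq T_rM'$, both have rank $r$, and Theorem~\ref{thm:main} applies.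

(2) If $M\preceq M'$, the inequalities hold by Theorem~\ref{thm:main}. Conversely, suppose that $M*N_B\le M'*N_B$ for all $B$ with $|B|=r$, and let $B$ be a basis of $M$. Since $M$ is loopless, Lemma~\ref{lem:NB} gives $M*N_B=1$, so $M'*N_B\ge1$. Then $M'$ is loopless, by the definition of the flip product, and Lemma~\ref{lem:NB} applied to $M'$ shows that $B$ is a basis of $M'$. Hence $M\preceq M'$.
\end{proof}

The assumption in (2) that $M$ is loopless cannot be dropped, since a matroid with a loop has $M*N=0$ for all $N$. For example, on $E=\{1,2\}$ let $M$ have the single basis $\{1\}$ and $M'$ the single basis $\{2\}$. Then $M*N\le M'*N$ for all $N$, but $M\not\preceq M'$.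

\begin{thebibliography}{9}

\bibitem{CDGGGS}
Oliver Clarke, Sean Dewar, Matteo Gallet, Georg Grasegger, Daniel Green Tripp and Ben Smith,
\emph{Counting fibres of the Hadamard product using Bergman fans},
arXiv:2511.22646 (2025).

\bibitem{FS}
Fulton and Sturmfels,
\emph{Intersection theory on toric varieties},
Topology 36 (1997).

\end{thebibliography}
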